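\title{Loss of analyticity for a smooth solution of a semilinear weakly hyperbolic system}

\begin{abstract}
We construct a semilinear system $U_t+A(t)U_x=f(t,U)$ with $24$ real unknowns, in which $A(t)$ is real analytic and nilpotent and $f$ is a quadratic polynomial in $U$ with real analytic coefficients, together with a solution $U\in\mathcal C^\infty(\mathbb R^2)$ that is real analytic for $t\neq0$ but not at the origin. This answers a question of Spagnolo on the propagation of analyticity. For every $s_0>2$ the example can be chosen bounded in the Gevrey class $\gamma^{s_0}$, uniformly in time. The solution is a power series with nonnegative coefficients. The quadratic term turns lower bounds on the growth of single Fourier modes into upper bounds on all modes, and these upper bounds keep the solution smooth at the moment when its radius of analyticity vanishes.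
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Propagation of analyticity}
Consider first order $N\times N$ operators
\[
\mathcal L U=U_t+\sum_{j=1}^nA_j(t,x)U_{x_j},
\]
where $U$ takes values in $\mathbb R^N$ and the $A_j$ are real matrices. The operator $\mathcal L$ is \emph{hyperbolic} if, for all $(t,x)$ in the domain considered and all $\xi\in\mathbb R^n$, the matrix $\sum_jA_j(t,x)\xi_j$ has only real eigenvalues. Its \emph{multiplicity} $m$ is the largest multiplicity of an eigenvalue of this matrix, over all $(t,x)$ and all $\xi\ne0$. The case $m=1$ is the strictly hyperbolic one; the bound $m/(m-1)$ below has a meaning only for $m\ge2$. We study semilinear systems $\mathcal LU=f(t,x,U)$ in which the $A_j$ and $f$ are real analytic and $f$ is nonlinear in $U$.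

Regularity in $x$ is measured in the Gevrey classes $\gamma^s$, $s\ge1$. In one space variable, we say that $U(t,\cdot)$ is \emph{bounded in $\gamma^s$}, uniformly for $t$ in an interval, if there is a constant $C$ with
\begin{equation}\label{eq:gevreydef}
|\partial_x^\alpha U(t,x)|\le C^{\alpha+1}(\alpha!)^s\qquad\text{for all }\alpha\ge0,\ x\in\mathbb R\text{ and all such }t .
\end{equation}
For $s=1$ this is analyticity, and the classes grow with $s$. A trigonometric series whose coefficients decay like $e^{-\delta|\xi|^{1/s}}$ belongs to $\gamma^s$; the computation is recalled in Section~\ref{sec:end}.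

For linear hyperbolic systems $\mathcal LU+B(t,x)U=f(t,x)$ with coefficients analytic in $x$, Bronshtein (1979) proved that the Cauchy problem is well posed in $\gamma^s$ for $1\le s<m/(m-1)$. For semilinear systems one asks whether a solution that is analytic in $x$ at the initial time stays analytic in $x$ as long as it stays regular in a weaker sense. We keep the names B and C used in the formulation of the problem in \cite{Sp}.

\medskip\noindent\textbf{Theorem B} (D'Ancona--Spagnolo, 1999)\textbf{.} \emph{A solution on $[0,T]\times\mathbb R^n$ of $U_t+\sum_{j=1}^nA_j(t)U_{x_j}=f(t,x,U)$ enjoys the propagation of analyticity as long as $U(t,\cdot)$ remains bounded in some $\gamma^s$ with $s<m/(m-1)$: if $U(0,\cdot)$ is real analytic, then so is $U(t,\cdot)$ for $t\in[0,T]$, in an $L^2$-based sense.}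

\medskip\noindent\textbf{Theorem C} (Spagnolo--Taglialatela, 2010)\textbf{.} \emph{A solution on $[0,T]\times\mathbb R$ of $U_t+A(t,x)U_x=f(t,x,U)$ enjoys the local propagation of analyticity as long as $U(t,\cdot)$ remains bounded in some $\gamma^s$ with $s<m/(m-1)$.}

\medskip
The following example shows where the number $m/(m-1)$ comes from, and why a loss of analyticity is harder to produce than a loss of Gevrey regularity.

\begin{example}\label{ex:jordan}
Let $m\ge2$ and consider the linear system
\[
\partial_tW_1=W_m,\qquad \partial_tW_{j+1}=\partial_xW_j\quad(1\le j\le m-1),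
\]
which is satisfied by $W_j=\partial_t^{m-j}\partial_x^{j-1}w$ when $\partial_t^mw=\partial_x^{m-1}w$. Its matrix $A$ is nilpotent, so the system is hyperbolic of multiplicity $m$. It has the solutions $W_j=\lambda^{m-j}(i\xi)^{j-1}e^{\lambda t+i\xi x}$ with $\lambda^m=(i\xi)^{m-1}$, and one of these roots has real part $c|\xi|^{(m-1)/m}$ with $c>0$ independent of $\xi>0$. No mode grows faster than $\exp(|\xi|^{(m-1)/m}t)$ times a power of $|\xi|$: in the unknowns $|\xi|^{-(j-1)/m}W_j$ each equation for the mode $\xi$ has a single coefficient, of modulus $|\xi|^{(m-1)/m}$. Fourier coefficients of size $e^{-\delta|\xi|^{1/s}}$ withstand this growth for all times if $1/s>(m-1)/m$, and can be overrun at once if $1/s<(m-1)/m$. Analytic data have $s=1$: decay $e^{-\delta|\xi|}$ at $t=0$ gives decay $e^{-\delta'|\xi|}$ for every $\delta'<\delta$ at all times.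
\end{example}

Thus the linear instability alone does not even diminish the radius of analyticity. The nonlinearity alone does diminish it, but in the simplest example, $u_t=u^2$, analyticity ends only when the solution blows up (Example~\ref{ex:riccati}). These two cases suggest that a solution which stays smooth stays analytic. On the other hand, the restriction on $s$ in Theorems B and C suggests that the two effects might cooperate outside the class $\gamma^{m/(m-1)}$. Spagnolo \cite{Sp} posed as an open problem to prove that the bound $s<m/(m-1)$ in Theorem B or C is sharp, and in particular to find an example of the following kind.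

\medskip\noindent\textbf{Question.} \emph{Is there a semilinear system $U_t+A(t,x)U_x=f(t,x,U)$, hyperbolic on all of $\mathbb R^2$, with $A$ and $f$ real analytic and $f$ nonlinear in $U$, that has a solution $U\in\mathcal C^\infty(\mathbb R^2)$ which is real analytic in $(t,x)$ on the half-plane $\{t<0\}$ but not at some point of the line $\{t=0\}$?}

\subsection{The result}
The answer is yes. Let $b\ge6$ be an even integer and
\[
\phi(t)=-\frac{t^2}{1+t^2}\in(-1,0],\qquad \phi'(t)=-\frac{2t}{(1+t^2)^2}.
\]
Consider the system for $12$ complex unknowns $U=(y_0,\dots,y_5,w_1,\dots,w_5,\zeta)$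
\begin{equation}\label{eq:S}\tag{S$_b$}
\left\{
\begin{aligned}
\partial_ty_j&=\phi'\,y_{j+1}\qquad(0\le j\le4),\\
\partial_ty_5&=\phi'\,\bigl(5i\,w_1+4\zeta-i\,\phi^b\,w_5+y_0^2\bigr),\\
\partial_tw_1&=\phi'\,\partial_xy_5,\qquad \partial_tw_{l+1}=\phi'\,\partial_xw_l\quad(1\le l\le4),\\
\partial_t\zeta&=\phi'\,w_2 .
\end{aligned}
\right.
\end{equation}
Separating real and imaginary parts gives a real system $U_t+A(t)U_x=f(t,U)$ with $N=24$. Here $A(t)=-\phi'(t)P$, where the constant real matrix $P$ encodes the chain $y_5\to w_1\to\dots\to w_5$, once for the real parts and once for the imaginary parts; thus $P^6=0$. All eigenvalues of $\xi A(t)$ vanish, so the system is hyperbolic on $\mathbb R^2$ with $m=24$. The matrix $A$ is real analytic, and $f$ is a quadratic polynomial in $U$ whose coefficients are rational functions of $t$ without real poles; it contains the nonlinear term $\phi'y_0^2$.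

\begin{theorem}\label{thm:main}
For every even $b\ge6$ the system \eqref{eq:S} has a solution $U\in\mathcal C^\infty(\mathbb R^2)$, periodic in $x$, which is real analytic in $(t,x)$ on $\{t\ne0\}$, in particular on $\{t<0\}$, but is not real analytic at $(0,0)$. Moreover $U(t,\cdot)$ is bounded in $\gamma^{s_b}$, uniformly in $t\in\mathbb R$, with $s_b=\frac{2b}{b-4}$.
\end{theorem}

The case $b=6$ answers the Question. Since $s_b\downarrow2$ as $b\to\infty$, we also obtain the following.

\begin{corollary}\label{cor:main}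
For every $s_0>2$ there is a system as in the Question, with $N=24$, that has a solution bounded in $\gamma^{s_0}$ for which analyticity is lost at $t=0$. Hence in Theorem C, for $m=24$ and for any larger $m$, the bound on $s$ cannot be replaced by any number larger than $2$.
\end{corollary}

We do not prove that the exact value $m/(m-1)$ is sharp: the range between $m/(m-1)$ and $2$ is not covered.

The system \eqref{eq:S} is a sixth order scalar equation on the time interval $[-1,0]$, written as a first order system and composed with the fold $t\mapsto\phi(t)$, which maps $\mathbb R$ onto $(-1,0]$ and so makes it unnecessary to continue the solution past the singular time. Section~\ref{sec:model} explains the mechanism on a model and the choice of the scalar equation; it is not used in the proof. The proof occupies Sections~\ref{sec:scalar}--\ref{sec:end}. From now on $n$, $l$, $\nu$ denote frequencies, and $s$ without a subscript denotes a time.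

\section{How a quadratic term moves the radius of convergence}\label{sec:model}

We look for solutions that contain only positive frequencies, that is, power series $u=\sum_{n\ge1}u_n(t)z^n$ restricted to a circle $z=\rho e^{ix}$. The operator $D=z\partial_z$ multiplies $u_n$ by $n$ and equals $-i\partial_x$ on the circle. The coefficient of $z^n$ in $u^2$ is $S_n=\sum_{l=1}^{n-1}u_lu_{n-l}$, which involves only lower modes. Let $R(t)$ be the radius of convergence at time $t\in[-1,0]$, choose $\rho=R(0)$, and put $a_n(t)=\rho^nu_n(t)$. We want three things: $0<\rho<\infty$; $R(t)>\rho$ for $t<0$, which gives analyticity on the circle before time $0$; and decay of $a_n(0)$ faster than any power of $n$, which gives smoothness at time $0$. The last one is the difficulty.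

\begin{example}\label{ex:riccati}
The solution of $u_t=u^2$ with $u=z$ at $t=-1$ is $u=z/(1-(1+t)z)$. Here $u_n(t)=(1+t)^{n-1}$, $R(t)=1/(1+t)$ and $\rho=1$. The first two requirements hold, but $a_n(0)=1$ for all $n$: the singularity that reaches the circle is a pole.
\end{example}

\subsection{A model with growth rates}
Let each mode have its own constant growth rate $\lambda_n\ge0$:
\[
u_n'=\lambda_nu_n+S_n\quad\text{on }[-1,0],\qquad u_n(-1)\ge0 .
\]
Then all $u_n$ are nonnegative and nondecreasing, and $S_{2n}\ge u_n^2$ gives the doubling inequality $u_{2n}(t)\ge(t-s)u_n(s)^2$ for $s<t$. The quantity that governs the radius is $\frac1n\log u_n$, and doubling preserves it up to a small loss. Double the frequency on each of the intervals $[\tau_j,\tau_{j+1}]$ with $\tau_j=t-2^{-j}(t-s)$. The loss at step $j$ is $2^{-j-1}n^{-1}\log\frac{2^{j+1}}{t-s}$, and these losses add up to at most $\frac1n\log\frac4{t-s}$. So for $\nu=2^Jn$,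
\begin{equation}\label{eq:toydouble}
\frac1\nu\log a_\nu(t)\ge\frac1n\log a_n(s)-\frac1n\log\frac4{t-s},
\end{equation}
provided that $0<\rho<\infty$. This lower bound can be read backwards. Take $t=0$ and let $J\to\infty$; the left side has $\limsup\le0$ by the choice of $\rho$, and therefore $a_n(s)\le4/|s|$ for all $n$ and all $s<0$. A larger mode would seed a cascade that makes the final radius smaller than $\rho$.

Now let the cascade pause at a frequency $\nu=2^Jn$ and grow linearly there. From $a_\nu(t/2)\le e^{-\lambda_\nu|t|/4}a_\nu(t/4)\le e^{-\lambda_\nu|t|/4}\,16/|t|$ and \eqref{eq:toydouble} on $[t,t/2]$ we get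
\begin{equation}\label{eq:toykey}
a_n(t)\le\Bigl(\frac{16}{|t|}\Bigr)^2\exp\Bigl(-\frac{n|t|}4\,\frac{\lambda_\nu}\nu\Bigr)\qquad\text{for every }\nu=2^Jn .
\end{equation}
Between $t$ and $0$ the mode $n$ gains by its own linear growth only the factor $\exp(n|t|\,\lambda_n/n)$. If some higher frequency $\nu$ has a rate per unit frequency $\lambda_\nu/\nu$ well above $\lambda_n/n$, then mode $n$ cannot make up the deficit in \eqref{eq:toykey} by linear growth, and one may expect it to be still small at time $0$. To have this for every $n$, the most efficient frequency must lie above every given $n$. In a system like that of Example~\ref{ex:jordan} the rates are sublinear, $\lambda_\nu/\nu\to0$. The two demands are reconciled by rates that depend on time, with $\lambda_\nu(t)/\nu$ largest at a finite frequency that tends to infinity as $t\to0$.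

\subsection{The choice of the operator}
We use the equation
\[
\partial_t^2(\partial_t^2+D)(\partial_t^2+4D)u=t^bD^5u+u^2 .
\]
All terms other than $\partial_t^6u$ have order at most $5$; this is why the first order system has a nilpotent matrix. With $t$ frozen, the growth rate $\lambda_n(t)$ of mode $n$ is the positive root of $\lambda^2(\lambda^2+n)(\lambda^2+4n)=|t|^bn^5$. The left side is increasing in $\lambda$; it lies between $4n^2\lambda^2$ and $10n^2\lambda^2$ for $\lambda\le\sqrt n$, and between $\lambda^6$ and $10\lambda^6$ for $\lambda\ge\sqrt n$. Hence, up to factors between $\frac14$ and $1$,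
\[
\lambda_n(t)\approx n^{3/2}|t|^{b/2}\ \ \text{if }n|t|^{b/2}\le\sqrt{10},\qquad
\lambda_n(t)\approx n^{5/6}|t|^{b/6}\ \ \text{if }n|t|^{b/2}\ge\sqrt{10}.
\]
The rate is superlinear in $n$ up to the frequency $|t|^{-b/2}$ and sublinear beyond it, so $\lambda_n/n$ is largest near $n=|t|^{-b/2}$, where it has order $|t|^{b/4}$. Put
\begin{equation}\label{eq:exponents}
p=1+\frac b4,\qquad q=1+\frac b2,\qquad \sigma=\frac12-\frac2b .
\end{equation}
By analogy with \eqref{eq:toykey}, a mode $n\le|t|^{-b/2}$ should have a deficit of order $n|t|^p$ in the exponent at time $t$, while its remaining linear growth has order $\int_t^0n^{3/2}|s|^{b/2}ds\approx n^{3/2}|t|^q$. The ratio of growth to deficit is $(n|t|^{b/2})^{1/2}$. At the time $|t|=\varepsilon n^{-2/b}$ the deficit is $\varepsilon^pn^\sigma$ and the growth is $\varepsilon^qn^\sigma$; since $q>p$, the deficit wins for small $\varepsilon$. One expects $a_n(0)\le e^{-\kappa n^\sigma}$, which is the Gevrey class of order $1/\sigma=s_b$. We need $b>4$ to have $\sigma>0$, and $b$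 even to have $t^b\ge0$ on $[-1,0]$. The exponent $\sigma$ stays below $\frac12$ because the rate at the crossover frequency is $\sqrt n$; this is the origin of the number $2$ in Corollary~\ref{cor:main}.

Two features of the operator deserve a comment. The fourth order analog $\lambda^2(\lambda^2+n)=|t|^bn^3$ has no superlinear range: with $\mu=\lambda/n$ it reads $\mu^2(n\mu^2+1)=|t|^b$, so $\mu$ decreases with $n$. And the factors $D$ and $4D$ are chosen because $(1-\cos\theta)^2$ is nonnegative and contains only the frequencies $0,1,2$; this makes the fundamental solution in $t$ positive and increasing, so that the comparison arguments of the model survive.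

\section{The scalar equation}\label{sec:scalar}

Fix an even $b\ge6$, the exponents \eqref{eq:exponents}, so that $0<\sigma<\frac12$, and an integer $k\ge1$. The integer $k$ is arbitrary until Section~\ref{sec:gevrey}, where it is chosen large. Define functions $u_n(t)$, $n\ge1$, by
\begin{equation}\label{eq:mode}
u_n^{(6)}+5n\,u_n^{(4)}+4n^2u_n''=t^bn^5u_n+S_n,\qquad S_n=\sum_{l=1}^{n-1}u_lu_{n-l},
\end{equation}
with $u_k(-1)=1$ and all other values $u_n^{(j)}(-1)$, $0\le j\le5$, equal to $0$. Given $u_1,\dots,u_{n-1}$, equation \eqref{eq:mode} is a linear equation for $u_n$ with leading coefficient $1$. A linear equation of this kind with entire coefficients and entire right side has entire solutions, so by induction every $u_n$ is an entire function of $t$, real on the real axis. If $k\nmid n$ then $u_n\equiv0$: by induction each product in $S_n$ has a vanishing factor, and the data are zero.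

\subsection{The kernel}
For $t\ge0$ let
\[
K_n(t)=\frac1{6n^2}\int_0^t\bigl(1-\cos\sqrt n\,\tau\bigr)^2d\tau .
\]

\begin{lemma}\label{lem:kernel}
The function $K_n$ solves $K^{(6)}+5nK^{(4)}+4n^2K''=0$ with $K_n^{(j)}(0)=0$ for $0\le j\le4$ and $K_n^{(5)}(0)=1$. Moreover:
\begin{itemize}
\item[(K1)] $K_n\ge0$ and $K_n'\ge0$ on $[0,\infty)$.
\item[(K2)] $K_n(t)\le\frac{2t}{3n^2}$ for $t\ge0$, and $|K_n^{(j)}|\le2$ on $[0,1]$ for $0\le j\le5$.
\item[(K3)] $\int_0^dK_n\ge d^6/900$ if $0<d\le n^{-1/2}$, and $\int_0^dK_n\ge d^6n^{-3}/900$ if $0<d\le1$.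
\item[(K4)] $\int_0^dK_n\ge d^2/(32n^2)$ if $d\ge4\pi n^{-1/2}$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\theta=\sqrt n\,t$. Since $(1-\cos\theta)^2=\frac32-2\cos\theta+\frac12\cos2\theta$, the function $K_n$ is a combination of $t$, $\sin\theta$, $\sin2\theta$, which are annihilated by $\partial_t^2$, $\partial_t^2+n$, $\partial_t^2+4n$ respectively; the product of these operators is $\partial_t^6+5n\partial_t^4+4n^2\partial_t^2$. Differentiating $K_n'=(1-\cos\theta)^2/(6n^2)$ gives
\[
K_n''=\frac{2\sin\theta-\sin2\theta}{6n^{3/2}},\qquad K_n'''=\frac{2\cos\theta-2\cos2\theta}{6n},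
\]
\[
K_n^{(4)}=\frac{-2\sin\theta+4\sin2\theta}{6n^{1/2}},\qquad K_n^{(5)}=\frac{-2\cos\theta+8\cos2\theta}6 .
\]
The values at $0$, (K1) and (K2) can be read off from these formulas and from $0\le(1-\cos\theta)^2\le4$.

(K3) For $0\le\theta\le1$ we have $1-\cos\theta\ge\frac{\theta^2}2-\frac{\theta^4}{24}\ge\frac{11}{24}\theta^2$. Hence $K_n'(\tau)\ge\frac{121}{3456}\tau^4\ge\frac{\tau^4}{30}$ for $\tau\le n^{-1/2}$, and two integrations give the first bound. If $0<d\le1$, apply it to $d\,n^{-1/2}\le\min(d,n^{-1/2})$ and use $K_n\ge0$.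

(K4) We have $\int_0^{2\pi}(1-\cos\theta)^2d\theta=3\pi$. For $\tau\ge2\pi n^{-1/2}$ the interval $[0,\sqrt n\,\tau]$ contains $\lfloor\sqrt n\,\tau/2\pi\rfloor\ge\sqrt n\,\tau/4\pi$ full periods, so
\[
K_n(\tau)=\frac1{6n^{5/2}}\int_0^{\sqrt n\,\tau}(1-\cos\theta)^2d\theta\ge\frac{3\pi}{6n^{5/2}}\cdot\frac{\sqrt n\,\tau}{4\pi}=\frac\tau{8n^2}.
\]
Integrating over $[d/2,d]$ gives $3d^2/(64n^2)\ge d^2/(32n^2)$.
\end{proof}

On short time scales, (K3), the kernel behaves like that of $\partial_t^6$; on long ones, (K2) and (K4), like that of $4n^2\partial_t^2$. These are the two ranges of the growth rate.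

\subsection{Positivity and monotonicity}
Let $F_n(s)=|s|^bn^5u_n(s)+S_n(s)$, which is the right side of \eqref{eq:mode} because $b$ is even. Constants solve the homogeneous equation, so Duhamel's formula reads
\begin{equation}\label{eq:duhamel}
u_n(t)=\delta_{nk}+\int_{-1}^tK_n(t-s)F_n(s)\,ds,\qquad -1\le t\le0,
\end{equation}
where $\delta_{nk}$ is $1$ for $n=k$ and $0$ otherwise.

\begin{lemma}\label{lem:mono}
On $[-1,0]$ all $u_n$ and $S_n$ are nonnegative and nondecreasing. For $-1\le s\le t\le0$,
\begin{align}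
u_n(t)&\ge u_n(s)+\int_s^tK_n(t-\tau)F_n(\tau)\,d\tau,\label{eq:restart}\\
u_{2n}(t)&\ge u_n(s)^2\,(t-s)^6(2n)^{-3}/900,\label{eq:double}\\
|u_n^{(j)}(t)|&\le2\bigl(n^5u_n(t)+S_n(t)\bigr),\qquad0\le j\le5.\label{eq:deriv5}
\end{align}
\end{lemma}

\begin{proof}
Suppose $u_l\ge0$ for $l<n$, so that $S_n\ge0$. Write \eqref{eq:duhamel} as $u_n=g+Tu_n$, with $g(t)=\delta_{nk}+\int_{-1}^tK_n(t-s)S_n(s)\,ds\ge0$ and $Tw(t)=\int_{-1}^tK_n(t-s)|s|^bn^5w(s)\,ds$. The kernel of $T$ lies between $0$ and $n^5$, so $T$ preserves nonnegativity and $\sup|T^jw|\le\frac{n^{5j}}{j!}\sup|w|$. Hence $u_n=\sum_jT^jg\ge0$. Thus all $F_n$ are nonnegative. Since $K_n^{(h)}(0)=0$ for $h\le4$,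
\[
u_n^{(j)}(t)=\int_{-1}^tK_n^{(j)}(t-s)F_n(s)\,ds,\qquad1\le j\le5 .
\]
For $j=1$, (K1) gives $u_n'\ge0$, and then $S_n$ is nondecreasing too. Consequently $F_n(s)\le n^5u_n(t)+S_n(t)$ for $s\le t$, and (K2) gives \eqref{eq:deriv5} for $j\ge1$; for $j=0$ it is trivial. To prove \eqref{eq:restart}, split the integral in \eqref{eq:duhamel} at $s$ and use $K_n(t-\tau)\ge K_n(s-\tau)$ for $\tau\le s$. Finally $F_{2n}(\tau)\ge u_n(\tau)^2\ge u_n(s)^2$ for $\tau\ge s$, so \eqref{eq:double} follows from \eqref{eq:restart} and (K3).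
\end{proof}

Inequality \eqref{eq:restart}, which rests on $K_n'\ge0$, lets us restart a lower bound at any time from the value of $u_n$ alone, as if the equation were of first order.

For $t\in[-1,0]$ let $R(t)$ be the radius of convergence of $\sum_nu_n(t)z^n$, given by the Cauchy--Hadamard formula $1/R(t)=\limsup_nu_n(t)^{1/n}$. It is nonincreasing in $t$, and $R(-1)=\infty$.

\subsection{An energy estimate in complex time}
We also need an upper bound that ignores signs and holds for complex $t$. No mode should grow at a rate larger than a multiple of $n^{5/6}$, so we scale the derivatives as in Example~\ref{ex:jordan} and use a weight that decays at this rate. Put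
\[
V_{n,j}(t)=n^{-5j/6}u_n^{(j)}(t),\qquad|V_n|=\sum_{j=0}^5|V_{n,j}| .
\]

\begin{lemma}\label{lem:energy}
Let $t(\tau)=t_0+\tau e^{i\theta}$, $0\le\tau\le\tau_1$, be a segment in $\{t\in\mathbb C:|t|\le1\}$. Let $r>0$, $c_0\ge6\tau_1$ and $Y>0$ satisfy
\[
\sum_n|V_n(t_0)|\,r^ne^{c_0n^{5/6}}\le Y,\qquad\tau_1Y\le\tfrac12 .
\]
Then $\sum_n|u_n(t(\tau))|\,r^n\le2Y$ for $0\le\tau\le\tau_1$.
\end{lemma}

\begin{proof}
Along the segment, $\frac d{d\tau}V_{n,j}=e^{i\theta}n^{5/6}V_{n,j+1}$ for $j\le4$, and by \eqref{eq:mode}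
\[
\frac d{d\tau}V_{n,5}=e^{i\theta}\bigl(-5n^{1/6}V_{n,4}-4n^{-1/2}V_{n,2}+t^bn^{5/6}V_{n,0}+n^{-25/6}S_n\bigr).
\]
The modulus of a $\mathcal C^1$ function $g$ is Lipschitz, with $|g|'\le|g'|$ almost everywhere. Add the six inequalities. Since $|t|\le1$, the total coefficient of each $|V_{n,j}|$ is at most $6n^{5/6}$, the largest being $n^{5/6}+5n^{1/6}$ for $j=4$. Hence $|V_n|'\le6n^{5/6}|V_n|+\sum_{l=1}^{n-1}|V_l||V_{n-l}|$ a.e. Let $c(\tau)=c_0-6\tau\ge0$ and $Y_L(\tau)=\sum_{n\le L}|V_n(t(\tau))|r^ne^{c(\tau)n^{5/6}}$. The derivative of the weight cancels the term $6n^{5/6}|V_n|$. Since $n^{5/6}\le l^{5/6}+(n-l)^{5/6}$ and $c\ge0$, the weight of $n$ is at most the product of the weights of $l$ and $n-l$. So $Y_L'\le Y_L^2$ a.e. For $\epsilon>0$ the positive Lipschitz function $Z=Y_L+\epsilon$ satisfies $(1/Z)'\ge-1$ a.e., whence $1/Z(\tau)\ge1/(Y+\epsilon)-\tau$. Letting $\epsilon\to0$ gives $Y_L(\tau)\le Y/(1-\tau Y)\le2Y$ for all $L$, and $|u_n|\le|V_n|$.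
\end{proof}

The hypothesis of Lemma~\ref{lem:energy} costs nothing inside the disc of convergence.

\begin{lemma}\label{lem:conv}
For $t\in[-1,0]$ we have $|V_n(t)|\le12(n^5u_n(t)+S_n(t))$, and for every $c\ge0$ the power series $\sum_n|V_n(t)|e^{cn^{5/6}}r^n$ converges for $0\le r<R(t)$.
\end{lemma}

\begin{proof}
The inequality is \eqref{eq:deriv5} summed over $j$. The series $\sum_nS_n(t)r^n=(\sum_nu_n(t)r^n)^2$ converges for $r<R(t)$, and the factors $n^5$ and $e^{cn^{5/6}}$, whose $n$-th roots tend to $1$, do not change a radius of convergence.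
\end{proof}

\section{The cascade estimate}\label{sec:cascade}

We now carry out the argument of the model for equation \eqref{eq:mode}.

\begin{lemma}[repeated doubling]\label{lem:doubling}
Let $-1\le s<t\le0$, $n\ge1$, $J\ge0$, $\nu=2^Jn$ and $u_n(s)>0$. Then $u_\nu(t)>0$ and
\[
\frac1\nu\log u_\nu(t)\ge\frac1n\log u_n(s)-\frac1n\Bigl(20+6\log\frac1{t-s}+3\log n\Bigr).
\]
\end{lemma}

\begin{proof}
Let $\tau_j=t-2^{-j}(t-s)$, so that $\tau_0=s$ and $\tau_{j+1}-\tau_j=2^{-j-1}(t-s)$. By \eqref{eq:double}, the numbers $L_j=(2^jn)^{-1}\log u_{2^jn}(\tau_j)$ are finite and satisfy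
\[
L_{j+1}\ge L_j-\frac1{2^{j+1}n}\Bigl[\log900+9(j+1)\log2+6\log\frac1{t-s}+3\log n\Bigr].
\]
All terms in the bracket are nonnegative, $\sum_{j\ge0}2^{-j-1}=1$, $\sum_{j\ge0}(j+1)2^{-j-1}=2$, and $\log900+18\log2<20$. Finally $u_\nu(t)\ge u_\nu(\tau_J)$.
\end{proof}

\begin{lemma}\label{lem:rho}
$0<R(0)<\infty$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:energy} on the segment $[-1,0]$ with $c_0=6$, $Y=\frac12$ and $r$ defined by $r^ke^{6k^{5/6}}=\frac12$; at $t_0=-1$ only $|V_k|=1$ is nonzero. Then $\sum_nu_n(0)r^n\le1$, so $R(0)\ge r$. Lemma~\ref{lem:doubling} with $s=-1$, $t=0$, $n=k$ gives $u_\nu(0)^{1/\nu}\ge(e^{20}k^3)^{-1/k}$ for all $\nu=2^Jk$, so $R(0)\le(e^{20}k^3)^{1/k}$.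
\end{proof}

Without the quadratic term the solution would be the monomial $u_k(t)z^k$, with $R\equiv\infty$. From now on
\[
\rho=R(0),\qquad a_n(t)=\rho^nu_n(t),\qquad\text{so that}\quad\limsup_{n\to\infty}\tfrac1n\log a_n(0)=0 .
\]
Since $\frac1n\log a_n=\log\rho+\frac1n\log u_n$, Lemma~\ref{lem:doubling} holds with $a$ in place of $u$. Taking $t=0$ and $J\to\infty$ in it, we find
\begin{equation}\label{eq:apriori}
a_n(s)\le e^{20}n^3|s|^{-6}\qquad\text{for all }n\ge1,\ s\in[-1,0).
\end{equation}
The number $\rho$ depends on $k$ and is not known explicitly, but the constants in \eqref{eq:apriori} are absolute. This independence of $k$, inherited by Proposition~\ref{prop:key}, is what will allow us to choose $k$ last.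

Next come lower bounds for the linear growth, one for each range of the rate $\lambda_n(t)$.

\begin{lemma}\label{lem:growth}
Let $-1\le s<t<0$.
\begin{itemize}
\item[(G1)] If $n|t|^{b/2}\le\frac25$, then $u_n(t)\ge\frac12\exp\bigl(\frac1{10}n^{3/2}|t|^{b/2}(t-s)\bigr)u_n(s)$.
\item[(G2)] If $n^2|t|^b\ge900$, then $u_n(t)\ge\frac12\exp\bigl(\frac15n^{5/6}|t|^{b/6}(t-s)\bigr)u_n(s)$.
\end{itemize}
\end{lemma}

\begin{proof}
If $s\le\tau<\tau+d\le t$, then $F_n\ge|t|^bn^5u_n(\tau)$ on $[\tau,\tau+d]$, and \eqref{eq:restart} gives $u_n(\tau+d)\ge u_n(\tau)(1+|t|^bn^5\int_0^dK_n)$. Suppose $d>0$ is such that $|t|^bn^5\int_0^dK_n\ge1$. The interval $[s,t]$ contains $\lfloor(t-s)/d\rfloor\ge(t-s)/d-1$ consecutive steps of length $d$, on each of which $u_n$ at least doubles. With monotonicity on the remaining piece, $u_n(t)\ge\frac12\,2^{(t-s)/d}u_n(s)$.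

(G1) Take $d=\sqrt{32}\,n^{-3/2}|t|^{-b/2}$. The condition $d\ge4\pi n^{-1/2}$ of (K4) means $n|t|^{b/2}\le\sqrt2/\pi$, which holds since $\frac25<\sqrt2/\pi$. Then $|t|^bn^5\int_0^dK_n\ge|t|^bn^3d^2/32=1$, and $\log2/\sqrt{32}\ge\frac1{10}$.

(G2) Take $d=900^{1/6}(|t|^bn^5)^{-1/6}$. The condition $d\le n^{-1/2}$ of (K3) means $n^2|t|^b\ge900$. Then $|t|^bn^5\int_0^dK_n\ge|t|^bn^5d^6/900=1$, and $\log2/900^{1/6}\ge\frac15$.
\end{proof}

\begin{proposition}[cascade estimate]\label{prop:key}
Let $c_b=2^{-b/2}/200$ and $C_b=81+3b$. If $t\in[-1,0)$ and $n|t|^{b/2}\le1$, then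
\begin{equation}\label{eq:key}
a_n(t)\le\Bigl(\frac{2n}{|t|}\Bigr)^{C_b}\exp\bigl(-c_b\,n|t|^p\bigr).
\end{equation}
\end{proposition}

\begin{proof}
We may assume $u_n(t)>0$. The plan is to climb by doubling on $[t,t/2]$ to a frequency $\nu$ near the most efficient one, to let $\nu$ grow on $[t/2,t/4]$, and to compare with \eqref{eq:apriori} at $t/4$. Since $n|t/4|^{b/2}\le2^{-b}<\frac25$, there is $J\ge0$ such that $\nu=2^Jn$ satisfies $\beta:=\nu|t/4|^{b/2}\in(\frac15,\frac25]$. Lemma~\ref{lem:doubling} on $[t,t/2]$, (G1) on $[t/2,t/4]$, and \eqref{eq:apriori} give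
\begin{align*}
\frac1n\log a_n(t)&\le\frac1\nu\log a_\nu(t/2)+\frac1n\Bigl(20+6\log\frac2{|t|}+3\log n\Bigr),\\
\log a_\nu(t/2)&\le\log a_\nu(t/4)+\log2-\frac1{40}\,\nu^{1/2}\beta|t|,\\
\log a_\nu(t/4)&\le20+6\log\frac4{|t|}+3\log\nu .
\end{align*}
From $\beta\le1$ we get $\nu\le|t/4|^{-b/2}$. Hence $\log\nu\le\frac b2\log\frac4{|t|}$, and the gain per unit frequency satisfies
\[
\frac{\beta|t|}{40\,\nu^{1/2}}\ge\frac{|t|}{200}\Bigl|\frac t4\Bigr|^{b/4}=c_b|t|^p .
\]
Combining the three inequalities, multiplying by $n$ and using $n/\nu\le1$, we obtain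
\[
\log a_n(t)\le-c_bn|t|^p+41+6\log\frac2{|t|}+3\log n+\Bigl(6+\frac{3b}2\Bigr)\log\frac4{|t|}.
\]
Let $\Lambda=\log(2n/|t|)\ge\log2$. Then $41\le60\Lambda$, $\log\frac2{|t|}\le\Lambda$, $\log n\le\Lambda$ and $\log\frac4{|t|}\le2\Lambda$, so the last four terms add up to at most $(60+6+3+12+3b)\Lambda$.
\end{proof}

\section{Analyticity before time zero}\label{sec:analytic}

Monotonicity gives only $R(t)\ge\rho$ for $t<0$, and \eqref{eq:key} concerns finitely many $n$ for each fixed $t$. To obtain the strict inequality we argue in the manner of Theorem B: away from $t=0$ the coefficients $a_n(t)$ decay like $e^{-cn^{5/6}}$, at the scale of the energy estimate, and this bound provides a time step for the propagation of analyticity that does not depend on how little analyticity is left.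

\begin{proposition}\label{prop:analytic}
For every $t_*\in(-1,0)$ we have $R(t_*)>\rho$. Moreover there are $\eta>0$ and $r>\rho$ such that $\sum_nu_n(t)z^n$ converges to a holomorphic function of $(t,z)$ on $\{t\in\mathbb C:|t-t_*|<\eta\}\times\{|z|<r\}$.
\end{proposition}

\begin{proof}
\emph{Step 1: a uniform bound on the circle $|z|=\rho$.} Let $c_*=\frac1{40}|t_*/2|^{b/6}|t_*|$. For $n^2|t_*/2|^b\ge900$, (G2) on $[t_*,t_*/2]$ and \eqref{eq:apriori} give
\[
a_n(t_*)\le2e^{-4c_*n^{5/6}}a_n(t_*/2)\le2e^{20}(2/|t_*|)^6\,n^3e^{-4c_*n^{5/6}} .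
\]
Only finitely many $n$ are excluded, so there is $B_1$ with $a_n(t_*)\le B_1e^{-2c_*n^{5/6}}$ for all $n$. By monotonicity the same bound holds for $a_n(t)$, $t\in[-1,t_*]$, and then $\rho^nS_n(t)=\sum_la_la_{n-l}\le nB_1^2e^{-2c_*n^{5/6}}$ by the subadditivity of $n^{5/6}$. By Lemma~\ref{lem:conv},
\[
\sum_n|V_n(t)|\rho^ne^{c_*n^{5/6}}\le B:=12\sum_n(n^5B_1+nB_1^2)e^{-c_*n^{5/6}}<\infty\qquad\text{for }t\in[-1,t_*].
\]

\emph{Step 2: propagation.} Let $h=\min(\frac1{4B},\frac{c_*}6)$. Suppose $t_0\in[-1,t_*]$ and $R(t_0)>\rho$. By Lemma~\ref{lem:conv} the function $r\mapsto\sum_n|V_n(t_0)|e^{c_*n^{5/6}}r^n$ is finite and continuous on $[0,R(t_0))$. It is at most $B$ at $r=\rho$, hence at most $2B$ at some $r\in(\rho,R(t_0))$. Lemma~\ref{lem:energy} with $c_0=c_*$, $Y=2B$ on the real segment from $t_0$ to $\min(t_0+h,t_*)$ gives $\sum_nu_n(t)r^n\le4B$, so $R(t)\ge r>\rho$ on this segment. The margin $r-\rho$ may shrink from step to step, but $h$ does not. Starting from $t_0=-1$, where $R=\infty$, finitely many steps reach $t_*$.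

\emph{Step 3: joint holomorphy.} Choose $r\in(\rho,R(t_*))$ and let $\eta_0=1-|t_*|>0$. By Lemma~\ref{lem:conv}, $Y=\sum_n|V_n(t_*)|r^ne^{6\eta_0n^{5/6}}$ is finite, and it is positive because $u_k(t_*)\ge1$. Let $\eta=\min(\eta_0,\frac1{2Y})$. Every complex $t$ with $|t-t_*|\le\eta$ is the end of a segment of length at most $\eta$ that issues from $t_*$ and lies in the unit disc. Lemma~\ref{lem:energy} with $c_0=6\eta_0$ gives $\sum_n|u_n(t)|r^n\le2Y$. Therefore $\sum_{n\ge n_0}|u_n(t)||z|^n\le2Y(|z|/r)^{n_0}$ for $|z|\le r$, and the series of entire functions $u_n(t)z^n$ converges locally uniformly on the stated domain. By Weierstrass' theorem the sum is holomorphic.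
\end{proof}

\section{A Gevrey bound up to time zero}\label{sec:gevrey}

\begin{proposition}\label{prop:gevrey}
There are $\kappa>0$ and $k_0$, depending only on $b$, such that for $k\ge k_0$
\[
a_n(t)\le e^{-\kappa n^\sigma}\qquad\text{for all }n\ge1,\ t\in[-1,0].
\]
\end{proposition}

We follow mode $n$ from a time $t_n=-\varepsilon n^{-2/b}$, where the cascade estimate makes it small, up to time $0$, and we compare it with a barrier $e^{-E_n(t)}$, $E_n(t)=\kappa n^\sigma+2n^{3/2}|t|^q$. The first term of $E_n$ is what should remain at $t=0$. The second is an allowance for the linear growth that is still to come. The difficulty is that $n^{3/2}$ is superadditive, which is the wrong sign for estimating $S_n$. On $[t_n,0]$, with $\varepsilon$ small, the strict subadditivity of $n^\sigma$ outweighs this defect.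

\begin{proof}
Fix $\varepsilon\in(0,1]$ with $\varepsilon^{b/4}\le c_b/48$ and let $\kappa=\frac14c_b\varepsilon^p$. Since $q-p=\frac b4$, we have $12\varepsilon^q\le\kappa$. With $t_n$ and $E_n$ as above, \eqref{eq:exponents} gives
\begin{equation}\label{eq:scales}
c_b\,n|t_n|^p=c_b\varepsilon^pn^\sigma=4\kappa n^\sigma,\qquad n^{3/2}|t_n|^q=\varepsilon^qn^\sigma,
\end{equation}
so that $E_n\le2\kappa n^\sigma$ on $[t_n,0]$. The function $E_n$ is decreasing in $t$.

\emph{Subadditivity.} Let $1\le l\le n/2$ and $t\in[t_n,0]$. By the mean value theorem, and since $n-l\ge l$ and $\sigma<\frac12$,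
\[
n^\sigma-(n-l)^\sigma\le\sigma l(n-l)^{\sigma-1}\le\tfrac12l^\sigma,\qquad n^{3/2}-(n-l)^{3/2}\le\tfrac32n^{1/2}l .
\]
The second inequality and \eqref{eq:scales} give
\[
2|t|^q\bigl(n^{3/2}-l^{3/2}-(n-l)^{3/2}\bigr)\le3n^{1/2}l|t_n|^q=3\varepsilon^qn^{\sigma-1}l\le3\varepsilon^ql^\sigma .
\]
Hence
\begin{equation}\label{eq:subadd}
E_l(t)+E_{n-l}(t)-E_n(t)\ge\bigl(\tfrac\kappa2-3\varepsilon^q\bigr)l^\sigma\ge\tfrac\kappa4l^\sigma .
\end{equation}

\emph{Choice of $k_0$.} Let $Q=2\sum_{l\ge1}e^{-\kappa l^\sigma/4}$, which is finite because $\sigma>0$. Choose $k_0$ such that $k_0^2\ge2Q$ and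
\begin{equation}\label{eq:k0}
3n^5\bigl(2\varepsilon^{-1}n^{1+2/b}\bigr)^{2C_b}e^{-2\kappa n^\sigma}\le\tfrac16\qquad\text{for all }n\ge k_0 .
\end{equation}
All these quantities depend only on $b$. Let $k\ge k_0$.

\emph{Claim: $a_n(t)\le e^{-E_n(t)}$ for all $n\ge1$ and $t\in[t_n,0]$.} We use induction on $n$. If $k\nmid n$ then $a_n\equiv0$, so let $n$ be a multiple of $k$; in particular $n\ge k_0$. For $t\in[t_n,0]$ split \eqref{eq:duhamel} as $a_n(t)=\mathrm I+\mathrm{II}+\mathrm{III}$, where
\[
\mathrm I=\rho^n\Bigl(\delta_{nk}+\int_{-1}^{t_n}K_n(t-s)F_n(s)\,ds\Bigr),\qquad \mathrm{II}=\int_{t_n}^tK_n(t-s)\rho^nS_n(s)\,ds,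
\]
\[
\mathrm{III}=\int_{t_n}^tK_n(t-s)|s|^bn^5a_n(s)\,ds .
\]

\emph{The past, I.} We have $\delta_{nk}=u_n(-1)\le u_n(t_n)$, $K_n\le1$ on $[0,1]$ by (K2), and $F_n(s)\le n^5u_n(t_n)+S_n(t_n)$ for $s\le t_n$. So $\mathrm I\le2n^5a_n(t_n)+\rho^nS_n(t_n)$. For every $l\le n$ we have $l|t_n|^{b/2}\le\varepsilon^{b/2}\le1$, so \eqref{eq:key} applies to $a_l(t_n)$. The exponent in \eqref{eq:key} is linear in the frequency, so the exponents for $l$ and $n-l$ add up to $c_bn|t_n|^p=4\kappa n^\sigma$:
\[
a_n(t_n)\le\Bigl(\frac{2n}{|t_n|}\Bigr)^{C_b}e^{-4\kappa n^\sigma},\qquad\rho^nS_n(t_n)\le n\Bigl(\frac{2n}{|t_n|}\Bigr)^{2C_b}e^{-4\kappa n^\sigma}.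
\]
Since $2n/|t_n|=2\varepsilon^{-1}n^{1+2/b}\ge1$, \eqref{eq:k0} gives $\mathrm I\le\frac16e^{-2\kappa n^\sigma}\le\frac16e^{-E_n(t)}$.

\emph{The quadratic term, II.} If $l<n$ then $t_l\le t_n$, so the induction hypothesis bounds $a_l$ on $[t_n,0]$. Pairing $l$ with $n-l$ and using \eqref{eq:subadd},
\[
\rho^nS_n(s)\le2\sum_{l\le n/2}e^{-E_l(s)-E_{n-l}(s)}\le Qe^{-E_n(s)}\le Qe^{-E_n(t)},\qquad t_n\le s\le t .
\]
By (K2), $\int_0^1K_n\le1/(3n^2)$, so $\mathrm{II}\le\frac Q{3n^2}e^{-E_n(t)}\le\frac16e^{-E_n(t)}$.

\emph{The linear term, III.} Suppose $a_n\le e^{-E_n}$ on $[t_n,t]$. For $s\le t$ put $d=t-s$, so that $|s|=|t|+d$, and let $\psi(d)=n^{3/2}(|t|+d)^{b/2}d$. Since $|t|^{b/2}\le|s|^{b/2}$,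
\[
|s|^q-|t|^q=|s|^{b/2}|s|-|t|^{b/2}|t|\ge|s|^{b/2}d,
\]
that is, $E_n(s)-E_n(t)\ge2\psi(d)$. Also $\psi'(d)\ge n^{3/2}|s|^{b/2}$, so $d\,n^3|s|^b=\psi(d)\,n^{3/2}|s|^{b/2}\le\psi\psi'$. By (K2),
\[
\mathrm{III}\le\frac23\int_{t_n}^t(t-s)n^3|s|^be^{-E_n(s)}ds\le\frac23e^{-E_n(t)}\int_0^\infty\psi e^{-2\psi}\,d\psi=\frac16e^{-E_n(t)} .
\]

\emph{Continuity argument.} At $t=t_n$ only I is present, so $a_n(t_n)\le\frac16e^{-E_n(t_n)}$. Let $T$ be the largest time in $[t_n,0]$ with $a_n\le e^{-E_n}$ on $[t_n,T]$. The three estimates give $a_n(T)\le\frac12e^{-E_n(T)}$. If $T<0$, the inequality $a_n\le e^{-E_n}$ would persist beyond $T$ by continuity; so $T=0$, and the claim is proved.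

At $t=0$ the claim reads $a_n(0)\le e^{-\kappa n^\sigma}$, and $a_n(t)\le a_n(0)$ on $[-1,0]$.
\end{proof}

The size of $k$ entered only in I and II, where a fixed constant or a power of $n$ had to be absorbed; taking $k$ large removes the low frequencies, for which this is not possible. Fix $k\ge k_0$ from now on.

\begin{lemma}\label{lem:allderiv}
For every $j\ge0$ there are a constant $C_j$ and an integer $M_j\ge0$ with
\begin{equation}\label{eq:allderiv}
\rho^n|u_n^{(j)}(t)|\le C_jn^{M_j}e^{-\kappa n^\sigma},\qquad t\in[-1,0],\ n\ge1 .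
\end{equation}
\end{lemma}

\begin{proof}
Since $l^\sigma+(n-l)^\sigma\ge n^\sigma$, Proposition~\ref{prop:gevrey} gives $\rho^nS_n\le ne^{-\kappa n^\sigma}$, and \eqref{eq:deriv5} yields \eqref{eq:allderiv} for $j\le5$ with $C_j=4$, $M_j=5$. Let $j\ge6$ and suppose \eqref{eq:allderiv} holds for all orders below $j$, with common constants $C$ and $M$. Differentiate \eqref{eq:mode} $j-6$ times:
\[
u_n^{(j)}=-5n\,u_n^{(j-2)}-4n^2u_n^{(j-4)}+\sum_{h=0}^{j-6}\binom{j-6}h\Bigl[n^5(t^b)^{(h)}u_n^{(j-6-h)}+\sum_{l=1}^{n-1}u_l^{(h)}u_{n-l}^{(j-6-h)}\Bigr].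
\]
All derivatives of $t^b$ are bounded by $b!$ on $[-1,0]$, the binomial coefficients add up to $2^{j-6}$, and $\rho^n$ times each product in the last sum is at most $C^2n^{2M}e^{-\kappa n^\sigma}$. Hence
\[
\rho^n|u_n^{(j)}|\le\bigl(5Cn^{M+1}+4Cn^{M+2}+2^{j-6}b!\,Cn^{M+5}+2^{j-6}C^2n^{2M+1}\bigr)e^{-\kappa n^\sigma}.\qedhere
\]
\end{proof}

\section{Proof of Theorem \ref{thm:main} and Corollary \ref{cor:main}}\label{sec:end}

In this section the time of the scalar equation is called $\tau$, and $t$ is the time of \eqref{eq:S}. Let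
\[
v(\tau,x)=\sum_{n\ge1}u_n(\tau)\rho^ne^{inx},\qquad(\tau,x)\in[-1,0]\times\mathbb R .
\]

\subsection{The function $v$}
By \eqref{eq:allderiv} the series may be differentiated term by term any number of times, with uniform convergence on $[-1,0]\times\mathbb R$, and the Cauchy product gives $v^2=\sum_nS_n\rho^ne^{inx}$. Multiplication of the $n$-th term by $n$ is the operator $-i\partial_x$, and $(-i)^2=-1$, $(-i)^5=-i$. So \eqref{eq:mode} becomes
\begin{equation}\label{eq:v}
\partial_\tau^6v=5i\,\partial_\tau^4\partial_xv+4\,\partial_\tau^2\partial_x^2v-i\,\tau^b\partial_x^5v+v^2 .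
\end{equation}

\emph{Gevrey bound.} Fix $j,l\ge0$ and put $M'=M_j+l+2$, $g=\alpha+M'$. Maximizing $X^{g/\sigma}e^{-\kappa X}$ over $X>0$ gives $\sup_nn^ge^{-\kappa n^\sigma}\le(g/e\kappa\sigma)^{g/\sigma}$. Moreover $(g/e)^g\le g!\le2^g\alpha!\,M'!$. Since $\sum_nn^{-2}\le2$,
\begin{equation}\label{eq:gev}
|\partial_x^\alpha\,\partial_\tau^j\partial_x^lv|\le C_j\sum_nn^{g-2}e^{-\kappa n^\sigma}\le2C_j\Bigl(\frac2{\kappa\sigma}\Bigr)^{g/\sigma}(M'!)^{1/\sigma}(\alpha!)^{1/\sigma}\le C^{\alpha+1}(\alpha!)^{s_b}
\end{equation}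
on $[-1,0]\times\mathbb R$, with $C$ independent of $\alpha$, because $1/\sigma=\frac{2b}{b-4}=s_b$.

\emph{Analyticity for $-1<\tau<0$.} By Proposition~\ref{prop:analytic}, near each point of $(-1,0)\times\mathbb R$ the function $v$ is the composition of a holomorphic function of $(\tau,z)$ with $z=\rho e^{ix}$. So $v$ and all its derivatives are real analytic on $(-1,0)\times\mathbb R$.

\emph{Non-analyticity of $v(0,\cdot)$ at $x=0$.} The power series $G(z)=\sum_nu_n(0)z^n$ has nonnegative coefficients and radius of convergence $\rho\in(0,\infty)$. Pringsheim's theorem states that the sum of such a series has no holomorphic extension to a neighborhood of the point $z=\rho$. Suppose that $v(0,x)=G(\rho e^{ix})$ were real analytic near $x=0$, with holomorphic extension $H$ to a small complex disc $\Delta$ centered at $0$. On the upper half of $\Delta$ we have $|\rho e^{ix}|<\rho$, so $H(x)-G(\rho e^{ix})$ is holomorphic there. It is continuous up to the real diameter, because $\sum_nu_n(0)\rho^n<\infty$, and it vanishes on that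 diameter. By the Schwarz reflection principle it extends holomorphically across the diameter, and by the identity theorem it vanishes identically. Then $z\mapsto H(-i\log(z/\rho))$ is holomorphic near $z=\rho$ and agrees with $G$ for $|z|<\rho$, which contradicts Pringsheim's theorem.

\subsection{The solution of the system}
Define, with the right sides evaluated at $(\tau,x)=(\phi(t),x)$,
\[
y_j=\partial_\tau^jv\ \ (0\le j\le5),\qquad w_l=\partial_\tau^{5-l}\partial_x^lv\ \ (1\le l\le5),\qquad\zeta=\partial_\tau^2\partial_x^2v .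
\]
The $w_l$ and $y_5$ are the derivatives of order five. They carry the $x$-derivatives, as in Example~\ref{ex:jordan}, and turn every term on the right of \eqref{eq:v} into a term of order zero. All components are $2\pi$-periodic in $x$.

\emph{Smoothness.} Each component is a series with terms $(in)^lu_n^{(j)}(\phi(t))\rho^ne^{inx}$, which are smooth on $\mathbb R^2$ because $u_n$ is entire. By the chain rule,
\[
\partial_t^\beta\bigl[u_n^{(j)}(\phi(t))\bigr]=\sum_{h=0}^\beta\Phi_{\beta,h}(t)\,u_n^{(j+h)}(\phi(t)),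
\]
where the $\Phi_{\beta,h}$ are polynomials in the derivatives of $\phi$ and do not depend on $n$. Since $\phi(t)\in(-1,0]$, \eqref{eq:allderiv} shows that every differentiated series converges uniformly on compact subsets of $\mathbb R^2$. Hence $U\in\mathcal C^\infty(\mathbb R^2)$, and $\partial_t$ acts on each component as $\phi'(t)\,\partial_\tau$.

\emph{The equations.} In the variable $\tau$ we have $\partial_\tau y_j=y_{j+1}$ for $j\le4$, and
\[
\partial_\tau w_1=\partial_\tau^5\partial_xv=\partial_xy_5,\qquad\partial_\tau w_{l+1}=\partial_\tau^{5-l}\partial_x^{l+1}v=\partial_xw_l,\qquad\partial_\tau\zeta=\partial_\tau^3\partial_x^2v=w_2,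
\]
while \eqref{eq:v} reads $\partial_\tau y_5=5iw_1+4\zeta-i\tau^bw_5+y_0^2$. Multiplying by $\phi'(t)$ and setting $\tau=\phi(t)$ gives \eqref{eq:S} on all of $\mathbb R^2$.

\emph{Analyticity.} For $t\ne0$ we have $\phi(t)\in(-1,0)$, so $U$ is a composition of real analytic maps on $\{t\ne0\}$. If the real and imaginary parts of $y_0$ were real analytic near $(0,0)$, then $y_0(0,x)=v(0,x)$ would be real analytic near $x=0$, which we have excluded. So $U$ is not real analytic at $(0,0)$.

\emph{Gevrey bound.} Each of the finitely many components has the form $\partial_\tau^j\partial_x^lv(\phi(t),x)$, so \eqref{eq:gev} gives \eqref{eq:gevreydef} with order $s_b$, uniformly in $t\in\mathbb R$. This completes the proof of Theorem~\ref{thm:main}. \qed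

\begin{proof}[Proof of Corollary \ref{cor:main}]
Given $s_0>2$, choose an even $b\ge6$ with $s_b<s_0$. A bound \eqref{eq:gevreydef} of order $s_b$ implies the bound of order $s_0$, so the solution of Theorem~\ref{thm:main} gives the first statement. For the second, consider this solution on $[-1,0]\times\mathbb R$ and translate the time interval to $[0,1]$. The solution is analytic on the whole line at the initial time, it is bounded in $\gamma^{s_b}$ with $s_b<s_0$, and it is not analytic in $x$ at the final time. So the conclusion of Theorem C fails under the hypothesis $s<s_0$ when $m=24$. For $m>24$ add $m-24$ unknowns $\omega$ with the equations $\omega_t=0$ and the solution $\omega=0$; the enlarged matrix is still nilpotent, and the multiplicity is $m$.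
\end{proof}

\begin{thebibliography}{1}

\bibitem{Sp}
Sergio Spagnolo, \emph{Propagation of analyticity for a class of nonlinear hyperbolic equations}, arXiv:1012.3949 (2010).

\end{thebibliography}
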